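# The Secretary Problem on a Poset with $k$ Maximal Elements: Why the Bound $p_k$ Fails for Large $k$

## 1. The guess that width does not matter

A selector watches the elements of a hidden finite poset arrive one at a time in random order. She wants to stop on a maximal element, and she knows only the number $n$ of elements and the number $k$ of maximal elements. With more maximal elements there are more winners, so her chances should improve with $k$. We shall see shortly that if the poset consists of $k$ long chains, a simple rule wins with probability
$$p_k=\begin{cases}\frac1e & k=1,\\[2pt] \sqrt[k-1]{\frac1k} & k>1.\end{cases}$$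
The first guess is that long chains are the worst case, so that $p_k$ can be guaranteed on every poset with $k$ maximal elements. We make this precise and then test it.

**The game.** Let $(P,\prec)$ be a finite nonempty poset with $n$ elements, exactly $k\ge1$ of them maximal. The elements are presented in uniformly random order. After each presentation the selector knows the poset induced on the elements seen so far and which of them came last, and nothing else. She must accept the last element, which ends the game, or reject it for good. She succeeds if the accepted element is maximal in $P$. In advance she knows only $n$ and $k$. An algorithm for $(n,k)$ is therefore one strategy, possibly randomized, applied to every poset with these parameters. The *width* of a poset is the size of its largest antichain; since the maximal elements form an antichain, it is at least $k$.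

Three results come with the problem. (i) For all $n\ge k\ge1$ there is an algorithm, depending only on $n$ and $k$, that succeeds with probability at least $p_k$ on every poset with $n$ elements, $k$ maximal elements and width $k$; and for each $k$ no larger constant can be guaranteed uniformly over all posets, of all sizes, with $k$ maximal elements and width $k$. (ii) For all $n\ge k\ge 1$ there is an algorithm, depending only on $n$ and $k$, that succeeds with probability at least $\frac1e$ on every poset with $n$ elements and $k$ maximal elements, and $\frac1e$ cannot be improved uniformly over all posets. (iii) (Freij and Wästlund) For every $n$ there is an algorithm, depending only on $n$, that succeeds with probability at least $\frac1e$ on every poset with $n$ elements.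

**Conjecture** (from Bryn Garrod and Robert Morris, "The secretary problem on an unknown poset", arXiv:1107.1379 (2011)). For all $n\ge k\ge1$ there is a single algorithm, depending only on $n$ and $k$, that succeeds with probability at least $p_k$ on every poset with $n$ elements and $k$ maximal elements, with no restriction on the width.

For $k=1$ this is contained in (ii). Let us try other cases by hand.

### Posets with at most one non-maximal element

If $n=k$, the poset is an antichain and every choice wins. If $n=k+1$, accepting the first element wins with probability $\frac{k}{k+1}$. For $k=1$ this is $\frac12>\frac1e$. For $k\ge2$, the inequality $\frac k{k+1}\ge p_k$ is equivalent to $(1+\frac1k)^{k-1}\le k$. This holds for $k=2$ because $\frac32\le 2$, and for $k\ge3$ because the left side is less than $e<3$.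

One can often do better. Take $n=3$, $k=2$. There is one non-maximal element $z$, and it lies below one or both of the maximal elements $y_1,y_2$. Reject the first element. If the second is below the first, reject it and take the third; otherwise take the second. If $z$ lies below both $y_1$ and $y_2$, this always wins. If $z$ lies only below $y_1$, it loses only for the order $y_2,z,y_1$, so it wins with probability $\frac56$. Here $p_2=\frac12$, so there is plenty of room.

### Arrival times and the counting rule

Give the elements i.i.d. uniform arrival times $\tau_x\in[0,1]$; the induced order is uniformly random. A selector can simulate such times by drawing $n$ uniform numbers in advance, sorting them, and giving the $i$-th smallest to the $i$-th element presented. Write $P_t$ for the poset induced on the elements arrived by time $t$, $\max(X)$ for the set of maximal elements of $X$, and $c(X)=|\max(X)|$.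

**The counting rule with threshold $p\in(0,1)$.** Accept the first element $x$ arriving at a time $t>p$ such that $x\in\max(P_t)$ and $c(P_t)\le k$.

The rule refuses to act as long as too many elements look maximal, since then some of them must be false.

### $k$ long chains

Let $P$ be $k$ disjoint chains of $m$ elements each, with $m\to\infty$. Here $c(P_t)\le k$ always. The rule succeeds with the top $x$ of some chain, arriving at time $t>p$, exactly when no element that was maximal at its arrival came in $(p,t)$. In each chain this says that the highest element present just before $t$ arrived by time $p$ (a chain with nothing present has probability tending to $0$). The arrival time of that highest element is uniform on $[0,t]$, so the probability tends to $p/t$ for each chain. Hence the success probability tends to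
$$k\int_p^1\Big(\frac pt\Big)^k dt=\begin{cases}p\ln\frac1p & k=1,\\[2pt] \frac{k}{k-1}\,(p-p^k)& k>1.\end{cases}$$
For $k=1$ the maximum is $\frac1e$, at $p=\frac1e$. For $k>1$ it is attained at $p^{k-1}=\frac1k$ and equals $\frac{k}{k-1}\,p\,(1-\frac1k)=p=p_k$. So the rule tuned to long chains wins with probability $p_k$, and by (i) nothing better can be guaranteed at width $k$.

### $k$ tops above large antichains

Now allow large width. Let $P$ be $k$ disjoint copies of "a top element above an antichain of $b$ points", with $b\to\infty$. At every time $t\ge p$ each antichain shows at least two points, with probability tending to $1$. While some top is missing, its points look maximal and $c(P_t)>k$, so the rule waits. It accepts the last top if that top arrives after $p$, and nothing otherwise. The failure probability tends to $p^k$, which can be made tiny by a small $p$. The extra width *helped*: an uncovered antichain announces that a top is missing.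

So far the guess looks safe. Note for later that
$$1-p_k=1-e^{-\ln k/(k-1)}\le\frac{\ln k}{k-1},\tag{1}$$
so the conjecture asks for a failure probability of order $\frac{\ln k}{k}$.

## 2. Two-element chains above antichains, where counting costs $\frac{\ln^2k}{2k}$

Let $D$ be the poset $y\succ z$ with $z$ above an antichain of $a$ points, and let $P=kD$ be $k$ disjoint copies. Run the counting rule with threshold $p=1-w$ and let $a\to\infty$, so that with probability tending to $1$ every antichain shows at least two points at all times $t\ge p$. A copy with $y$ or $z$ seen contributes exactly one maximal element to $P_t$; a copy with neither seen contributes at least two. So the rule can act only when every copy shows $y$ or $z$. There are three cases at time $p$.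

If all the $y$'s have arrived, no later element is ever maximal and the rule never stops. This has probability $p^k$, and it is a failure. If every copy shows $y$ or $z$, but some $y$ is missing, then a $z$ that arrives later finds its $y$ present and is not maximal, and antichain points are not maximal either; the first $y$ to arrive is accepted, a success. If some copies show neither $y$ nor $z$, the rule waits until the last of these copies receives its first element of $\{y,z\}$, and accepts that element. Exchanging the arrival times of $y$ and $z$ in a copy shows that it is a $z$ with probability $\frac12$. Altogether the failure probability tends to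
$$(1-w)^k+\tfrac12\big(1-(1-w^2)^k\big).\tag{2}$$

No choice of $w$ makes this as small as $\frac{\ln k}{k}$ when $k$ is large. Indeed, if $(1-w)^k>\frac{\ln^2k}{k}$, then (2) exceeds $\frac{\ln^2 k}{k}$. Otherwise $-\ln(1-w)\ge\frac{\ln k-2\ln\ln k}{k}$. If moreover $w\ge\frac12$, then (2) is at least $\frac12(1-(\frac34)^k)$. If $w<\frac12$, then $-\ln(1-w)\le w+w^2$, so $w\ge(1-o(1))\frac{\ln k}k$, and the second term of (2) is at least $(\frac12-o(1))\frac{\ln^2k}{k}$. In every case the failure probability is at least $(\frac12-o(1))\frac{\ln^2k}{k}$, which beats (1) by a factor of order $\ln k$.

This defeats one rule, not all algorithms. But it produces the correct number, as the following theorem shows.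

For $n\ge k\ge1$ let
$$v(n,k)=\sup_{\mathcal A}\min_P\Pr(\mathcal A\text{ succeeds on }P),\qquad v_k=\inf_{n\ge k}v(n,k),$$
where $\mathcal A$ ranges over randomized algorithms for parameters $(n,k)$ and $P$ over posets with $n$ elements and $k$ maximal elements.

**Theorem.**

* **(A)** For all $n\ge k\ge1$ and $p\in(0,1)$, $\;1-v(n,k)\le p^k+k\big(\ln\frac1p-1+p\big)$. In particular, for $k\ge2$, $\;1-v(n,k)\le\frac1k+\frac{\ln^2k}{2(k-\ln k)}$.
* **(B)** $1-v_k\ge(\frac12-o(1))\frac{\ln^2k}{k}$ as $k\to\infty$.
* **(C)** Hence $1-v_k=(\frac12+o(1))\frac{\ln^2k}{k}$.
* **(D)** The conjecture is false: there is $k_0$ such that for each $k\ge k_0$ there is $n_0(k)$ with $v(n,k)<p_k$ for all $n\ge n_0(k)$.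

The theorem does not decide whether $p_k$ can be guaranteed for individual small values $k\ge2$. Only (B) and the next argument are needed for the disproof.

**Proof that (A) and (B) imply (C) and (D).** (C) is immediate: the bound in (A) does not depend on $n$, so it bounds $1-v_k=\sup_n(1-v(n,k))$ as well.

For (D), by (1) and (B) we have $1-p_k<1-v_k$ for all large $k$, so $v(n_0,k)<p_k$ for some $n_0$. To pass to all $n\ge n_0$ we show $v(n+1,k)\le v(n,k)$. Let $\mathcal A$ be an algorithm for $(n+1,k)$ and let $P$ have $n$ elements and $k$ maximal elements. While playing on $P$, insert a dummy element, declared to be below all of $P$, at a uniformly random position among the $n+1$ positions, and simulate $\mathcal A$; if $\mathcal A$ accepts the dummy, give up. The enlarged poset is presented in uniformly random order, and since $P$ is nonempty its maximal elements are those of $P$. So the success probability on $P$ equals that of $\mathcal A$ on the enlarged poset, which is at least the minimum for $\mathcal A$. Taking the supremum over $\mathcal A$ gives the inequality. $\square$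

## 3. The counting rule on an arbitrary poset: proof of (A)

We bound the two ways in which the counting rule with threshold $p$ can fail on a poset $P$ with $k$ maximal elements.

**Step A1: never accepting.** Let $y$ be the last element of $\max(P)$ to arrive, at time $t$. At time $t$ all of $\max(P)$ is present, and every other element is below one of these. So $\max(P_t)=\max(P)$, $y\in\max(P_t)$ and $c(P_t)=k$. If $t>p$, something is therefore accepted by time $t$. Hence $\Pr(\text{no acceptance})\le\Pr(\text{all of }\max(P)\text{ arrives by }p)=p^k$.

**Step A2: accepting a non-maximal element.** The purpose is to compare the number of false maxima with the number of missing true ones. Let $U_t$ be the number of elements of $\max(P)$ not arrived by $t$, and $F_t=|\max(P_t)\setminus\max(P)|$. Every arrived element of $\max(P)$ lies in $\max(P_t)$, so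
$$c(P_t)=k-U_t+F_t,\qquad\text{and } c(P_t)\le k\text{ implies }F_t\le U_t.$$
For an element $x$ let $E_{x,t}$ be the event "$x\in\max(P_t)\setminus\max(P)$ and $c(P_t)\le k$". It depends only on the set of elements arrived by time $t$. Given $\tau_x=t$, this set is $x$ together with each other element independently with probability $t$; given $\tau_x\le t$, it has the same law. Since $E_{x,t}$ entails $\tau_x\le t$,
$$\Pr(E_{x,t}\mid\tau_x=t)=\Pr(E_{x,t}\mid\tau_x\le t)=\frac{\Pr(E_{x,t})}t.$$
A false acceptance of $x$ requires $\tau_x=t>p$ and $E_{x,t}$ for some $t$. By the union bound, and since $\sum_x\mathbf 1_{E_{x,t}}=F_t\mathbf 1_{c(P_t)\le k}$,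
$$\Pr(\text{false acceptance})\le\sum_x\int_p^1\Pr(E_{x,t}\mid\tau_x=t)\,dt=\int_p^1\frac{E[F_t\mathbf 1_{c(P_t)\le k}]}{t}\,dt\le\int_p^1\frac{E[U_t]}t\,dt=\int_p^1\frac{k(1-t)}t\,dt,$$
and the last integral is $k(\ln\frac1p-1+p)$. Adding the bound of Step A1 proves the first claim.

**Step A3: the choice of $p$.** For $k\ge2$ take $p=1-\delta$ with $\delta=\frac{\ln k}{k}\in(0,1)$. Then $p^k\le e^{-\delta k}=\frac1k$, and
$$\ln\tfrac1p-1+p=-\ln(1-\delta)-\delta=\sum_{i\ge2}\frac{\delta^i}{i}\le\frac{\delta^2}{2(1-\delta)}.$$
Multiplying by $k$ gives $\frac{k\delta^2}{2(1-\delta)}=\frac{\ln^2k}{2(k-\ln k)}$, the second claim. $\square$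

By (C), the counting rule with $p=1-\frac{\ln k}{k}$ attains the best guarantee to this order.

## 4. Hiding a $D$ among copies of $S$, and the selector's escape

For (B) we need, for each algorithm, a poset on which it fails with probability about $\frac{\ln^2k}{2k}$. Write $S$ for a top above an antichain of $b$ points, with $b=a+1$, so that $|S|=|D|$.

**First attempt: $kS$ against $kD$.** In $kD$ the harmful moment is the arrival of a $z$ at time $1-u$ while its $y$ is missing and everything else looks complete. At that moment the copy of $D$ looks like a copy of $S$ whose top has just arrived; in $kS$, if that top is the last one, it must be accepted. It is tempting to play $kS$ against $kD$. This fails, since the selector can tell them apart. She waits until time $\frac12$. As $a\to\infty$, on $kD$ a three-element chain has been seen by then with probability tending to $1-(\frac34)^k$, and on $kS$ never. If she has seen one, she takes the first later element that arrives above a two-element chain; for each copy of $D$ the probability that $z$ comes before $\frac12$ and $y$ after it is $\frac14$, so she finds one except with probability tending to at most $(\frac34)^k$, and in $kD$ such an element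 is a $y$. If she has seen none, she uses the counting rule with $p=\frac12$, which on $kS$ fails with probability tending to $2^{-k}$. Her failure probability is exponentially small.

**Second attempt: an unknown mixture.** Play $jS\sqcup(k-j)D$ with $j$ random in a range $[q,2q)$ where $q$ is well below $k$ but well above $\ln k$. At time $1-u$ with $u\approx\frac{\ln k}{k}$, about $2ku$ copies of $D$ show only one of $y,z$ and look like copies of $S$. This number is small compared with the spread $q$ of $j$, so the picture no longer reveals whether the newly arrived element is the top of an $S$ or the $z$ of a $D$. This part of the plan will survive. But the selector has an escape: accept the first element that arrives above a two-element chain. In these posets such an element is always a $y$, hence maximal. In a given copy of $D$, this happens if $y$ comes after $z$ and after at least one antichain point, which has probability at least $\frac12-\frac1{a+1}$. So she fails with probability at most $(\frac12+\frac1{a+1})^{k-j}$. The argument breaks exactly here: it needs a selector who has not yet stopped when the harmful $z$ arrives.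

**What repairs it.** Look at the picture just before a harmful $z$ arrives. Neither $y$ nor $z$ is present, so the antichain below them is *uncovered*. The same holds before the last $S$-top arrives. So we only have to frighten the selector while there is an uncovered antichain. We do this by offering other explanations of it: perhaps a single top is missing which covers this antichain *and half of the copies of $D$*, so that their $y$'s are not maximal; or perhaps a top is missing which covers almost everything. These explanations must have the same $n$ and $k$. They are the posets $P'(j)$ and $P''(j)$ below.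

## 5. The posets $Q(j)$, $R(j)$, $P'(j)$, $P''(j)$

Fix $\eta\in(0,1)$. All $o(1)$ are as $k\to\infty$, uniform in all other variables (in $j$, in $u$, and in the algorithm). Put
$$r=\lceil\sqrt k\rceil,\quad N=k-r,\quad q=\lceil k^{1-\eta/2}\rceil,\quad B=\lceil N/2\rceil,\quad a=2k^5,\quad b=a+1,$$
$$w_0=(1-\eta)\frac{\ln k}{k},\quad w_1=\frac{\ln^3k}{k},\quad s_0=1-\frac1k,\quad I=\Big(\frac1k,w_0\Big).$$
Take $k$ so large that $B\le N-1-2q$, $w_0\le\frac12$, $kw_0>1$ and $\frac1k<w_1<1$. Harmful times will be $1-u$ with $u\in I$. The number $q$ is chosen so that $qw_1\to0$ while $kw_0/q\to0$.

There are three kinds of components: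

* $S$: a top element above an antichain of $b$ points;
* $D$: $y\succ z$, with $z$ above an antichain of $a$ points, so $|D|=a+2=b+1=|S|$;
* $V$: a top element above every element of ($B$ disjoint copies of $D$) $\sqcup$ (an antichain of $b-B$ points).

For $q\le j\le2q$ define the disjoint unions
$$Q(j)=rV\sqcup jS\sqcup(N-j)D,\qquad R(j)=rV\sqcup jS\sqcup(N-1-j)D\sqcup A,$$
where $A$ is an antichain of $b$ points. Copies of $D$ in $R(j)$ that are not inside a $V$ are called *free*. Let $n=|Q(j)|=r|V|+N(b+1)$, independent of $j$; then $|R(j)|=r|V|+(N-1)(b+1)+b=n-1$. Adding one element above a down-set of $R(j)$ gives an $n$-element poset, and we do so in three ways.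

* $Q(j+1)\cong R(j)\cup\{x\}$ with $x$ above exactly $A$, for $q\le j\le2q-1$; indeed $A\cup\{x\}$ is a copy of $S$.
* $P'(j)=R(j)\cup\{v_0\}$ for $q\le j\le2q-1$, with $v_0$ above all elements of $B$ chosen free $D$-copies (the *covered* ones) and above $b-B$ chosen points of $A$. So $P'(j)\cong(r+1)V\sqcup jS\sqcup(N-1-j-B)D\sqcup(B\text{ isolated points})$.
* $P''(j)=R(j)\cup\{v_*\}$ for $q\le j\le2q-1$, with $v_*$ above everything except a set $H$ of $k-1$ points of $A$.

Each has exactly $k$ maximal elements: $r+N=k$ for $Q(j)$; $(r+1)+j+(N-1-j-B)+B=k$ for $P'(j)$; $1+(k-1)=k$ for $P''(j)$. In $P'(j)$ the $B$ covered tops are lost as maximal elements, and the $B$ points of $A$ left isolated replace them. That is why $V$ has $b-B$ points.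

Let $\mathcal A$ be any algorithm for $(n,k)$, and let it fail with probability at most $f$ on every poset with these parameters. The goal is
$$f\ge\Big(\frac12-o(1)\Big)(1-\eta)^2\frac{\ln^2k}{k}.\tag{3}$$
If $f>\frac{\ln^2k}k$ there is nothing to show, so assume $f\le\frac{\ln^2k}{k}$.

**Runs and couplings.** The internal randomness of $\mathcal A$ is a random variable $\omega$ independent of the arrival times, and the decisions of $\mathcal A$ up to time $t$ are a function of $\omega$ and of the isomorphism type of the poset seen up to time $t$ together with its arrival order; for $\mathcal A$ the times are only an analytical device. We can run $\mathcal A$ on any poset $X$ with $|X|\le n$; let $T_X$ be its stopping time, $T_X=\infty$ if it does not stop. For an induced subposet $X'\subseteq X$ we run $\mathcal A$ on $X$ and on $X'$ with the same arrival times and the same $\omega$. Before the first arrival of an element of $X\setminus X'$ the two runs coincide.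

**Symmetry.** If $\sigma$ is an automorphism of $R(j)$, permuting the arrival times by $\sigma$ preserves their law and only relabels the run. So the law of the pair (accepted element, stopping time) is invariant under $\sigma$ acting on the first coordinate. Automorphisms of $R(j)$ permute the points of $A$ arbitrarily and the free $D$-copies arbitrarily. Hence, given that the accepted element lies in $A$ (respectively in a free $D$-copy) and given the stopping time, its position in $A$ (respectively the copy containing it) is uniform.

## 6. An uncovered antichain keeps the selector waiting

We show that on $R(j)$ the algorithm almost never stops by time $s_0=1-\frac1k$. Fix $q\le j\le2q-1$.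

**Step 1: no stop on $R(j)$ by time $1-w_1$.** We use $P''(j)$, where stopping before $v_*$ arrives is nearly always wrong. Run $\mathcal A$ on $P''(j)$ and on $R(j)=P''(j)\setminus\{v_*\}$. If $T_{R(j)}<\tau_{v_*}$, the run on $P''(j)$ accepts the same element of $R(j)$, and this element is maximal in $P''(j)$ only if it lies in $H$. By symmetry the run on $R(j)$ accepts an element of $H$ with probability at most $\frac{k-1}b$. Since $\tau_{v_*}$ is uniform and independent of the run on $R(j)$, $\Pr(T_{R(j)}<\tau_{v_*})=E[(1-T_{R(j)})^+]$. So
$$f\ge E[(1-T_{R(j)})^+]-\frac{k-1}b,$$
and Markov's inequality gives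
$$\Pr(T_{R(j)}\le1-w_1)\le\frac{f+(k-1)/b}{w_1}=o(1),$$
because $f/w_1\le\frac1{\ln k}$, $\frac{k-1}{b}\le\frac1{2k^4}$ and $w_1\ge\frac1k$.

**Step 2: no stop on $R(j)$ by time $s_0$.** Now we use $P'(j)$. One late top $v_0$ would not suffice: it is unseen at time $s_0$ with probability only $\frac1k$, and $kf$ may be as large as $\ln^2k$. The $r$ extra copies of $V$ are there to repeat the argument about $\sqrt k$ times.

Let $\alpha_j$ be the probability that the run on $R(j)$ stops by time $s_0$ at an element not maximal in $P'(j)$. In $P'(j)$ there are $r+1$ $V$-tops $v$, and for each of them an automorphism of $P'(j)$ maps $v$ to $v_0$; so the pair $(P'(j),P'(j)\setminus\{v\})$ is isomorphic to $(P'(j),R(j))$. Let $F_v$ be the event that $\tau_v>s_0$ and the run on $P'(j)\setminus\{v\}$ stops by $s_0$ at an element non-maximal in $P'(j)$. On $F_v$ the run on $P'(j)$ accepts the same element, so $\mathcal A$ fails on $P'(j)$. Since $\tau_v$ is independent of the run on $P'(j)\setminus\{v\}$, $\Pr(F_v)=\frac{\alpha_j}{k}$. For $v\ne v'$, $\Pr(F_v\cap F_{v'})\le\Pr(\tau_v,\tau_{v'}>s_0)=\frac1{k^2}$. The Bonferroni inequality $\Pr(\bigcup F_v)\ge\sum\Pr(F_v)-\sum_{\{v,v'\}}\Pr(F_v\cap F_{v'})$ gives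
$$f\ge\frac{(r+1)\alpha_j}{k}-\frac{(r+1)^2}{2k^2},\qquad\text{so}\qquad\alpha_j\le\frac{kf}{r+1}+\frac{r+1}{2k}=o(1),$$
because $kf\le\ln^2k$ and $r\ge\sqrt k$.

It remains to treat a stop of the run on $R(j)$ by $s_0$ at an element that *is* maximal in $P'(j)$. Such an element is of one of three types.

* It is one of the $B$ points of $A$ isolated in $P'(j)$. By symmetry this has probability at most $\frac Bb$.
* It is the top of an uncovered free $D$-copy. Let $\beta$ be the probability that the run on $R(j)$ stops by $s_0$ in some free $D$-copy. By symmetry that copy is covered with conditional probability $\frac{B}{N-1-j}\ge\frac12$, and then the accepted element is below $v_0$, hence non-maximal in $P'(j)$. So $\alpha_j\ge\frac\beta2$, that is, $\beta\le2\alpha_j$.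
* It is the top of a $V$ or $S$ component of $R(j)$. Then either $T_{R(j)}\le1-w_1$, or one of these $r+j\le r+2q$ tops arrives in $(1-w_1,s_0]$, which has probability at most $(r+2q)w_1$.

Altogether
$$\Pr(T_{R(j)}\le s_0)\le3\alpha_j+\frac Bb+\Pr(T_{R(j)}\le1-w_1)+(r+2q)w_1=o(1),\tag{4}$$
since $qw_1=O(k^{-\eta/2}\ln^3k)$, $rw_1=O(k^{-1/2}\ln^3k)$ and $B/b\le k^{-4}$. This shows why Step 1 was needed: stopping at an $S$-top is harmless in $P'(j)$, and only in the short interval $(1-w_1,s_0]$ are arrivals of such tops rare.

## 7. Three pictures that look alike

**Total variation.** For two laws $\rho,\rho'$ let $d_{TV}(\rho,\rho')=\sup_E|\rho(E)-\rho'(E)|$. We use the following standard facts. Applying the same map, possibly with extra independent randomness, to both sides does not increase $d_{TV}$. In particular, if $\Lambda(M)$ is a family of laws and $M,M'$ are random integers, the mixtures of $\Lambda(M)$ and of $\Lambda(M')$ are at distance at most $d_{TV}(M,M')$; and if two families are within $\varepsilon$ of each other for every value of $J$, so are their mixtures over $J$. Replacing one of several independent pieces costs at most the distance between the old and new piece, and costs add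 up. If $X,X'$ are defined together, then $d_{TV}(X,X')\le\Pr(X\ne X')$. Finally, conditioning on an event $G$ with $\rho(G)>0$ changes $\rho$ by at most $\rho(G^c)$, because $\rho(E)-\rho(E\mid G)=\rho(E\cap G^c)-\rho(E\mid G)\rho(G^c)$. As an example, if $J$ is uniform on $q$ consecutive integers and $\ell\ge0$ is an integer, then $d_{TV}(J+\ell,J)=\min(1,\ell/q)$, since the two ranges of integers differ in $\min(q,\ell)$ values on each side.

**Views.** The *view* at time $s$ consists of the arrival times and the unlabelled induced poset of everything arriving in $[0,s]$; in other words, it is a finite set of times with a partial order on it. For example, shrink the antichains and take a copy of $D$ with two antichain points, with $\tau_y=0.9$, $\tau_z=0.3$ and points at $0.2,0.5$. Its view at time $0.6$ is $\{0.2,0.3,0.5\}$ with $0.3$ above the other two. A copy of $S$ with top at $0.3$ and points at $0.2,0.5,0.8$ has the same view at time $0.6$.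

Let $J$ be uniform on $\{q,\dots,2q-1\}$. For $u\in I$ put $s=1-u$ and consider the law of the view at time $s$ in three situations:

* $\mu_u$: the poset is $Q(J+1)=R(J)\cup\{x\}$, conditioned on $\tau_x=s$.
* $\nu_u$: the same, conditioned also on the event $N_u$ that the other $k-1$ maximal elements of $Q(J+1)$ arrive before $s$. Since $\Pr(N_u\mid J)=(1-u)^{k-1}$ does not depend on $J$, $J$ is still uniform.
* $\gamma_u$: the poset is $Q(J)$ with a distinguished free $D$-copy $\{y,z\}\cup A_0$ (a component, not inside a $V$), conditioned on $\tau_z=s$, $\tau_y>s$. Here too the conditioning leaves $J$ uniform.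

The behavior of $\mathcal A$ on $[0,s]$ is a function of the view and of the independent $\omega$. So the probability of any event concerning this behavior differs between two situations by at most the distance of the view laws. We write $\mu_u(\cdot)$, $\nu_u(\cdot)$, $\gamma_u(\cdot)$ for such probabilities also.

**Claim.** $\displaystyle\sup_{u\in I}\big[d_{TV}(\mu_u,\gamma_u)+d_{TV}(\nu_u,\gamma_u)\big]=o(1).$

**Proof.** The plan is to write all three laws, up to $o(1)$, as mixtures of one family of laws $\Lambda_s(M)$, indexed by the number $M$ of components that look like a copy of $S$, and then to check that the random $M$ has nearly the same law in all three cases.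

**Step 3a: the common family.** For $0\le M\le N-1$ let $\Lambda_s(M)$ be the law of the unlabelled superposition of these independent pieces:

* $r$ copies of $V$, with i.i.d. uniform times on $[0,1]$, restricted to $[0,s]$;
* $M$ "singles": one element, with time uniform on $[0,s]$, above an antichain of $\mathrm{Bin}(a,s)$ elements with i.i.d. uniform times on $[0,s]$;
* $N-1-M$ "doubles": a $2$-chain with two i.i.d. uniform times on $[0,s]$, both elements above such an antichain;
* one element arriving at time $s$, above such an antichain.

**Step 3b: antichains of $a$ and of $b=a+1$ points look alike.** The part of an $m$-point antichain seen by time $s$ consists of $\mathrm{Bin}(m,s)$ elements with i.i.d. uniform times on $[0,s]$. So we compare $\mathrm{Bin}(a,s)$ with $\mathrm{Bin}(a+1,s)$. Write $\pi_i=\Pr(\mathrm{Bin}(a,s)=i)$. Then $\Pr(\mathrm{Bin}(a+1,s)=i)=s\pi_{i-1}+(1-s)\pi_i$, so the difference from $\pi_i$ is $s(\pi_{i-1}-\pi_i)$. The sequence $\pi_i$ rises from $0$ to its maximum and falls back to $0$, so $\sum_i|\pi_{i-1}-\pi_i|=2\max_i\pi_i$ and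
$$d_{TV}(\mathrm{Bin}(a,s),\mathrm{Bin}(a+1,s))=\frac s2\sum_i|\pi_{i-1}-\pi_i|=s\max_i\pi_i\le\max_i\pi_i.$$
To bound the maximum, use the characteristic function $\varphi(\theta)=1-s+se^{i\theta}$ of a Bernoulli($s$) variable. For $|\theta|\le\pi$ we have $1-\cos\theta=2\sin^2\frac\theta2\ge\frac{2\theta^2}{\pi^2}$, hence
$$|\varphi(\theta)|^2=1-2s(1-s)(1-\cos\theta)\le e^{-4s(1-s)\theta^2/\pi^2}.$$
By Fourier inversion $\pi_i=\frac1{2\pi}\int_{-\pi}^{\pi}\varphi(\theta)^ae^{-i\theta i'}d\theta$ with $i'=i$ the index of $\pi_i$, so
$$\max_i\pi_i\le\frac1{2\pi}\int_{-\infty}^{\infty}e^{-2as(1-s)\theta^2/\pi^2}\,d\theta=\sqrt{\frac{\pi}{8as(1-s)}}\le\sqrt{\frac{2k}{a}}=\frac1{k^2},$$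
where the last inequality uses $s\ge\frac12$ and $1-s=u\ge\frac1k$, that is, $s(1-s)\ge\frac1{2k}$. Therefore replacing $b$ by $a$ in the antichains of the $S$ components and in $A$ costs at most $\frac{2q}{k^2}=o(1)$: there are at most $2q$ such antichains, independent of everything else.

**Step 3c: $\mu_u$ and $\gamma_u$ as mixtures.** Condition on $J=j$. In both situations there is one distinguished piece: $x$ at time $s$ above the seen part of $A$, of size $\mathrm{Bin}(b,s)$, respectively $z$ at time $s$ above the seen part of $A_0$, of size $\mathrm{Bin}(a,s)$, with $y$ unseen. The rest consists in both cases of unconditioned copies of $rV$, $jS$, $(N-1-j)D$. Let $G$ be the event that all these $S$-tops arrive by $s$ and no such $D$-copy has both $y$ and $z$ unseen at time $s$. Then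
$$\Pr(G^c)\le ju+Nu^2\le2qw_0+Nw_0^2=o(1),$$
and conditioning on $G$ changes the law by at most that much. Given $G$, the components are independent. Each $S$ has its top at a uniform time on $[0,s]$, so it is a single, up to replacing $b$ by $a$. For a $D$-copy, we condition a pair of independent uniform times on not both exceeding $s$. With probability
$$\theta=\frac{2u(1-u)}{1-u^2}=\frac{2u}{1+u}\le2u$$
exactly one of $y,z$ is seen, at a uniform time on $[0,s]$; whichever it is, it lies above all seen points of the antichain, so the copy is a single. Otherwise it is a double. So for each $j$, and hence after mixing over $J$, both laws are within $o(1)$ of the mixture of $\Lambda_s(J+L)$, where given $J$, $L\sim\mathrm{Bin}(N-1-J,\theta)$. In particular $d_{TV}(\mu_u,\gamma_u)=o(1)$.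

**Step 3d: $\nu_u$ as a mixture.** Condition on $J=j$ and $N_u$. The conditioning acts separately on each component. The $V$-tops are conditioned to be seen, which costs at most $ru\le rw_0=o(1)$ compared with no conditioning. All $S$ other than the component of $x$ are singles, up to replacing $b$ by $a$. Each $D$-copy has $y$ seen at a uniform time on $[0,s]$, while $z$ is unconditioned: the copy is a single with probability $u$ (when $z$ is unseen) and a double otherwise. So $\nu_u$ is within $o(1)$ of the mixture of $\Lambda_s(J+L')$, where given $J$, $L'\sim\mathrm{Bin}(N-1-J,u)$.

**Step 3e: the spread of $J$ hides $L$ and $L'$.** It remains to show $d_{TV}(J+L,J)=o(1)$ and $d_{TV}(J+L',J)=o(1)$; then $d_{TV}(J+L,J+L')=o(1)$ and so $d_{TV}(\nu_u,\gamma_u)=o(1)$. A small obstacle is that $L$ depends on $J$. Let $L^*=L+L^+$, where given $J$ the variable $L^+\sim\mathrm{Bin}(J,\theta)$ is independent of $L$. Whatever the value of $J$, $L^*\sim\mathrm{Bin}(N-1,\theta)$, so $L^*$ is independent of $J$. Moreover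
$$\Pr(L\ne L^*)\le E[L^+]\le2q\theta\le4qw_0=O(k^{-\eta/2}\ln k)=o(1).$$
Conditioning on $L^*$ and using $d_{TV}(J+\ell,J)=\min(1,\ell/q)$,
$$d_{TV}(J+L^*,J)\le\frac{E[L^*]}q\le\frac{2kw_0}q=o(1).$$
Together these give $d_{TV}(J+L,J)=o(1)$. The same argument with $u$ in place of $\theta$ gives $d_{TV}(J+L',J)=o(1)$. All bounds are uniform in $u\in I$. $\square$

## 8. Accepting the last $S$-top forces the false acceptance of $z$

**Step 4: when the last maximal element is an $S$-top, $\mathcal A$ has usually stopped by its arrival.** Fix $j\in\{q,\dots,2q-1\}$. For an $S$-top $x$ of $Q(j+1)$ (the top of an $S$ component) consider the event that $\tau_x=1-u$ with $u\in I$, all other maximal elements arrive before $x$, and $\mathcal A$ does not stop in $[0,\tau_x]$. For different $x$ these events are disjoint, since $x$ is the last maximal element. On each of them $\mathcal A$ fails, since no maximal element arrives after $\tau_x$. There are $j+1\ge q$ such $x$, equivalent under automorphisms of $Q(j+1)$. Given $\tau_x=1-u$, the other maximal elements come earlier with probability $(1-u)^{k-1}$. Averaging over $J$, which is uniform under $\nu_u$,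
$$f\ge q\int_I(1-u)^{k-1}\,\nu_u(\text{no stop in }[0,s])\,du.$$
For $u\le w_0\le\frac12$ we use $-\ln(1-w)\le w+w^2$ on $[0,\frac12]$:
$$(1-u)^{k-1}\ge(1-w_0)^k\ge e^{-kw_0-kw_0^2}=(1-o(1))k^{-(1-\eta)}.$$
Hence, with $f\le\frac{\ln^2k}{k}$ and $q\ge k^{1-\eta/2}$,
$$\int_I\nu_u(\text{no stop in }[0,s])\,du\le(1+o(1))\frac{f\,k^{1-\eta}}q\le(1+o(1))\frac{k^{-\eta/2}\ln^2k}{k}=o(w_0).\tag{5}$$
The choice $w_0=(1-\eta)\frac{\ln k}{k}$ is made for this step: for such $u$, an $S$-top arriving last at time $1-u$ is too likely an event to be neglected by the selector.

**Step 5: hence $\mathcal A$ accepts $z$.** Under $\gamma_u$ the last element arriving in $[0,s]$ is $z$, at time $s$. So $\mathcal A$ accepts $z$ unless it does not stop in $[0,s]$, or it stops before $s$. For the first exception compare $\gamma_u$ with $\nu_u$: by the Claim its probability is at most $\nu_u(\text{no stop in }[0,s])+o(1)$. For the second compare $\gamma_u$ with $\mu_u$. Under $\mu_u$ the element $x$ arrives at time $s$, so stopping before $s$ means $T_{R(J)}<s$, and the run on $R(J)$ is independent of $\tau_x$. Since $u>\frac1k$, we have $s<s_0$, and (4) gives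
$$\mu_u(\text{stop before }s)=\Pr(T_{R(J)}<s)\le\Pr(T_{R(J)}\le s_0)=o(1).$$
(We use $\mu_u$ here because the further conditioning in $\nu_u$ would destroy this independence.) Therefore
$$\gamma_u(\mathcal A\text{ accepts }z)\ge1-o(1)-\nu_u(\text{no stop in }[0,s]).\tag{6}$$

**Step 6: the price on $Q(J)$.** On $Q(j)$, accepting the $z$ of any of the $N-j$ free $D$-copies is a failure, and the events of accepting different $z$'s are disjoint. For a given copy, $\tau_z=1-u$ has density $1$, and $\Pr(\tau_y>1-u)=u$. All these copies are equivalent under automorphisms of $Q(j)$, and $N-J\ge N-2q$. Averaging over $J$ and using (6), then $u\le w_0$ and (5),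
$$f\ge(N-2q)\int_Iu\,\gamma_u(\mathcal A\text{ accepts }z)\,du\ge(N-2q)\Big[(1-o(1))\frac{w_0^2-k^{-2}}2-w_0\int_I\nu_u(\text{no stop in }[0,s])\,du\Big]$$
$$\ge(N-2q)\Big[(1-o(1))\frac{w_0^2-k^{-2}}2-w_0\cdot o(w_0)\Big]=(1-o(1))\frac{kw_0^2}2.$$
In the last equality, $N-2q=(1-o(1))k$, and $k^{-2}=o(w_0^2)$ because $k^2w_0^2=(1-\eta)^2\ln^2k\to\infty$. Since $kw_0^2=(1-\eta)^2\frac{\ln^2k}{k}$, this is (3).

**Step 7: letting $\eta\to0$.** The bound (3) holds for every algorithm $\mathcal A$ for $(n,k)$, with $n=n(k,\eta)$ as in Section 5, where $f$ may be taken to be the largest failure probability of $\mathcal A$, and the $o(1)$ does not depend on $\mathcal A$. So $1-v_k\ge1-v(n,k)\ge(\frac12-o(1))(1-\eta)^2\frac{\ln^2k}k$, and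
$$\liminf_{k\to\infty}\frac{k}{\ln^2k}(1-v_k)\ge\frac{(1-\eta)^2}2\qquad\text{for every }\eta\in(0,1).$$
Letting $\eta\to0$ proves (B). With (A) and the argument after the Theorem, this proves (C) and (D), and the conjecture is disproved. $\blacksquare$
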